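\title{Quasi-greedy bases of $\ell_p$ whose dual bases are not quasi-greedy}

\begin{abstract}
A basis of a Banach space is quasi-greedy if retaining the largest coefficients of a vector increases its norm by at most a fixed factor. Every quasi-greedy basis of $\ell_2$ is known to have a quasi-greedy dual basis. We show that this fails in $\ell_p$ for every other $p\in[1,\infty)$. For $1<p<\infty$, $p\neq 2$, the greedy constants of the dual of a quasi-greedy Schauder basis can grow like $(\log m)^\alpha$ for any prescribed $\alpha<1$, and they are always $O((\log m)^{1-\varepsilon})$; for $p=1$ they can grow like $\log m$, which is the largest possible order. The basis is made of blocks whose averages are coupled through a conditional basis. The greedy algorithm meets the blocks in their natural order in the space and in a different order in the dual.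
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb X$ be an infinite-dimensional separable Banach space over $\mathbb F=\mathbb R$ or $\mathbb C$. A \emph{basis} of $\mathbb X$ is a sequence $\mathcal X=(x_n)_{n=1}^\infty$ in $\mathbb X$ whose closed linear span is $\mathbb X$, which is \emph{semi-normalized}, that is $0<\inf_n\|x_n\|\le\sup_n\|x_n\|<\infty$, and for which there are functionals $x_k^*\in\mathbb X^*$ with $x_k^*(x_n)=\delta_{k,n}$. These functionals are unique because the span is dense. For a finite set $A\subseteq\mathbb N$ let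
\[
S_Af=\sum_{n\in A}x_n^*(f)\,x_n
\]
be the coordinate projection onto $A$. The basis is a \emph{Schauder basis} if $f=\sum_{n=1}^\infty x_n^*(f)x_n$ for every $f$. This holds as soon as the partial sum projections $S_{\{1,\dots,m\}}$ are uniformly bounded, since the series converges for $f$ in the dense span of $\mathcal X$.

A finite set $A$ is a \emph{greedy set} of $f$ if $|x_n^*(f)|\ge|x_k^*(f)|$ whenever $n\in A$ and $k\notin A$; then $S_Af$ is a greedy approximant of $f$, the part of the expansion carried by $|A|$ largest coefficients. We count the empty set as greedy, which affects nothing since $S_\emptyset=0$. The basis is \emph{quasi-greedy} if there is a constant $C$ with $\|S_Af\|\le C\|f\|$ for every $f\in\mathbb X$ and every greedy set $A$ of $f$. Two sequences of constants make this quantitative: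
\[
\mathbf g_m[\mathcal X]=\sup\{\|S_Af\|:\ \|f\|\le1,\ A\text{ a greedy set of }f,\ |A|\le m\},\qquad
\mathbf k_m[\mathcal X]=\sup_{|A|\le m}\|S_A\|.
\]
The basis is quasi-greedy if and only if $\sup_m\mathbf g_m[\mathcal X]<\infty$, and it is \emph{unconditional} if $\sup_m\mathbf k_m[\mathcal X]<\infty$. We have $1\le\mathbf g_m[\mathcal X]\le\mathbf k_m[\mathcal X]$ for $m\ge1$, the first inequality by taking $f=x_1/\|x_1\|$ and $A=\{1\}$. In particular unconditional bases are quasi-greedy. We use the same vocabulary for bases of finite-dimensional spaces.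

Let $\mathcal X$ be quasi-greedy with constant $C$. If $f$ lies in the span of $\mathcal X$, an index carrying a largest coefficient is a greedy set by itself, so $\sup_n|x_n^*(f)|\le C\|f\|/\inf_n\|x_n\|$. By density the functionals $x_n^*$ are uniformly bounded, and $\|x_n^*\|\ge1/\|x_n\|$ bounds them below. Hence $\mathcal X^*=(x_n^*)_{n=1}^\infty$ is a basis of its closed linear span in $\mathbb X^*$, with coordinate functionals $\varphi\mapsto\varphi(x_n)$. It is called the \emph{dual basis}, and all notions above are applied to it as a basis of this closed span. Its coordinate projections are restrictions of adjoints, since $S_A^*\varphi=\varphi\circ S_A=\sum_{n\in A}\varphi(x_n)x_n^*$. Therefore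
\begin{equation}\label{eq:adjoint}
\mathbf g_m[\mathcal X^*]\le\mathbf k_m[\mathcal X^*]\le\mathbf k_m[\mathcal X].
\end{equation}
An isomorphism $T$ carries a basis to a basis with the same coefficients and the same greedy sets, and $(T^{-1})^*$ does the same for the dual bases; all the constants above change by a factor of at most $\|T\|\,\|T^{-1}\|$.

Consider three conditions on a basis: the partial sums are uniformly bounded along one fixed order (Schauder), along every order (unconditional), or along the order of decreasing coefficients, which each vector chooses for itself (quasi-greedy). The first two bound the norms of a family of linear operators $S_A$, so they pass to the dual basis by taking adjoints. The third does not bound any operator norm: to estimate $S_A^*\varphi$ for a greedy set $A$ of $\varphi$ one has to evaluate $\varphi(S_Af)$ at vectors $f$ for which $A$ need not be greedy. Still, it is known that the dual basis of every quasi-greedy basis of $\ell_2$ is quasi-greedy, and this, with the behavior of the two neighboring conditions, suggests a positive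 answer to the following question from \cite{ABW}.

\begin{quote}
\emph{Let $\mathcal X$ be a quasi-greedy basis of $\ell_p$, $p\in(1,2)\cup(2,\infty)$. Is its dual basis $\mathcal X^*$ quasi-greedy?}
\end{quote}

The answer is no, for every such $p$.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, $p\ne2$. There is a quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ with $\mathbf g_m[\mathcal X^*]\ge c(\log m)^{|1/2-1/p|}$ for all $m\ge2$ and some $c>0$. In particular, $\mathcal X^*$ is not quasi-greedy.
\end{theorem}

\begin{theorem}\label{thm:optimal}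
Let $1<p<\infty$, $p\ne2$, and $0<\alpha<1$. There is a quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ with $\mathbf g_m[\mathcal X^*]\ge c(\log m)^{\alpha}$ for all $m\ge2$ and some $c>0$. Conversely, for every quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ there is $\varepsilon>0$ with $\mathbf g_m[\mathcal X^*]=O((\log m)^{1-\varepsilon})$.
\end{theorem}

\begin{theorem}\label{thm:one}
There is a quasi-greedy Schauder basis $\mathcal X$ of $\ell_1$ with $\mathbf g_m[\mathcal X^*]\ge c\log m$ for all $m\ge2$ and some $c>0$. This order is the largest possible for quasi-greedy Schauder bases. Consequently, for $1\le p<\infty$, every quasi-greedy basis of $\ell_p$ has a quasi-greedy dual basis if and only if $p=2$.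
\end{theorem}

\begin{corollary}\label{cor:general}
If a Banach space $\mathbb X$ has a quasi-greedy basis and a complemented subspace isomorphic to $\ell_p$ for some $p\in[1,\infty)\setminus\{2\}$, then $\mathbb X$ has a quasi-greedy basis whose dual basis is not quasi-greedy. In particular, for $1<p<\infty$, every quasi-greedy basis of $L_p[0,1]$ has a quasi-greedy dual basis if and only if $p=2$.
\end{corollary}

Theorem~\ref{thm:main} is the case $\alpha=|1/2-1/p|$ of Theorem~\ref{thm:optimal}. We state it separately because its proof needs, from outside this paper, only Khintchine's inequality and Pe{\l}czy\'nski's theorem on complemented subspaces of $\ell_p$ \cite{Pel}. The lower bound in Theorem~\ref{thm:optimal} uses in addition a weighted inequality for Fourier partial sums \cite{Bab,HMW}. The upper bounds follow from \eqref{eq:adjoint} and estimates for $\mathbf k_m$ from \cite{DKK,AAGHR}. The positive case $p=2$ is quoted, and only in the two equivalences. Each quoted fact is stated where it is used.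

\section{Levels and dual levels}\label{sec:idea}

By \eqref{eq:adjoint} a counterexample has to be conditional. So we start from a basis $(s_j)_{j=1}^J$ of a finite-dimensional space $E$ whose partial sum projections are bounded by a constant, while the projection onto the odd indices has large norm. There is no reason for $(s_j)$ to be quasi-greedy: if $|a_j|=1$ for all $j$, every set is a greedy set of $\sum_ja_js_j$. We would like to force the greedy algorithm to read the indices in the order $1,2,\dots,J$, where the basis behaves well. Rescaling $s_j$ so that its coefficient becomes $\lambda_ja_j$ with $\lambda_j$ rapidly decreasing would do this, but it destroys semi-normalization.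

The same effect is obtained by spreading $s_j$ over a block of $n$ coordinates. Let the constant vector of norm one in $\ell_q^n$ play the role of $s_j$. All its coordinates equal $\lambda=n^{-1/q}$, the \emph{level} of the block, and by choosing $n$ we can place the level near any small number. The role of $s_j^*$ is then played by the constant functional that takes the value $1$ at this vector. Its coordinates equal $1/(n\lambda)=n^{-1+1/q}=\lambda^{q-1}$, the \emph{dual level} of the block. Everything depends on the map $\lambda\mapsto\lambda^{q-1}$.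
\begin{itemize}
\item For $q=2$ it is the identity, and for any one fixed $q>1$ it is increasing: the dual levels come in the same order as the levels.
\item For $q=1$ it is constant: all dual levels equal $1$, and the order imposed on the levels is lost in the dual.
\item If two exponents $1<q<r$ are available, a $q$-block has a much larger dual level than an $r$-block of comparable small level, and the order can change.
\end{itemize}
The space $\ell_p$, $1<p<\infty$, contains well-complemented copies of both $\ell_p^n$ and $\ell_2^n$. This supplies two exponents exactly when $p\ne2$.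

\begin{example}\label{ex:small}
Let $p=3$ and take four blocks, of type $\ell_2$ for odd $j$ and $\ell_3$ for even $j$, with levels $2^{-j}$. If $q_j$ is the exponent of block $j$, its size is $n_j=2^{jq_j}$:
\[
\begin{array}{c|cccc}
j&1&2&3&4\\ \hline
q_j&2&3&2&3\\
n_j&2^2&2^6&2^6&2^{12}\\
\text{level }\lambda_j&2^{-1}&2^{-2}&2^{-3}&2^{-4}\\
\text{dual level }\lambda_j^{q_j-1}&2^{-1}&2^{-4}&2^{-3}&2^{-8}
\end{array}
\]
The vector that represents $\sum_ja_js_j$ with $|a_j|=1$ has coordinates of modulus $\lambda_j$ on block $j$, so a greedy set consists of the first blocks and a part of the next one. The functional that represents $\sum_jb_js_j^*$ with $|b_j|=1$ is read in the order $1,3,2,4$: the union of the odd blocks is a greedy set, and the greedy approximant represents $b_1s_1^*+b_3s_3^*$.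

To see the damage, let $u_1,u_2$ and $v_1,v_2$ be the unit vectors of $\ell_{3/2}^2$ and $\ell_2^2$, and let $E^*=\ell_{3/2}^2\oplus_2\ell_2^2$ with $s_{2n-1}^*=(u_n,v_n)$, $s_{2n}^*=(u_n,2v_n)$. Then
\[
s_1^*-s_2^*+s_3^*-s_4^*=(0,-v_1-v_2),\qquad s_1^*+s_3^*=(u_1+u_2,v_1+v_2),
\]
of norms $2^{1/2}$ and $(2^{4/3}+2)^{1/2}$. With $N$ pairs in place of two the first norm is $N^{1/2}$ and the second exceeds $N^{2/3}$, so the ratio is unbounded.

With more blocks the levels must be shifted. For $J=6$ the dual level $2^{-5}$ of block $5$ is below the dual level $2^{-4}$ of block $2$. If the levels are $2^{-(L+j)}$ and $J$ is even, the smallest odd dual level $2^{-(L+J-1)}$ is at least the largest even one $2^{-2(L+2)}$ precisely when $L\ge J-5$. So $L$ is proportional to $J$, the block sizes are exponential in $J$, and a loss that is a power of $J$ becomes a power of $\log m$.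
\end{example}

The basis we study consists of the unit vectors of all blocks, so the norm must be defined on vectors that are not constant on blocks, and the quasi-greedy estimate has to be proved for all vectors, with arbitrary $a_j$. This is done in Section~\ref{sec:primal}. Section~\ref{sec:dual} computes in the dual, Section~\ref{sec:skeleton} supplies the bases $(s_j)$, and Section~\ref{sec:glue} assembles the finite-dimensional pieces into $\ell_p$.

\section{The block space and its quasi-greedy constant}\label{sec:primal}

Fix $1\le p<\infty$, $p\ne2$.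

\begin{definition}\label{def:admissible}
Let $K\ge1$. A linear basis $(s_j)_{j=1}^J$ of a normed space $E$, with dual basis $(s_j^*)_{j=1}^J$ of $E^*$, is \emph{$K$-admissible} if for all $j$, all $0\le k\le J$ and all scalars $a_1,\dots,a_J$
\begin{equation}\label{eq:admissible}
\|s_j\|\le K,\qquad\|s_j^*\|\le K,\qquad\Big\|\sum_{j\le k}a_js_j\Big\|\le K\Big\|\sum_{j\le J}a_js_j\Big\|.
\end{equation}
\end{definition}

Fix such a basis and an integer $L\ge0$. If $p>1$, put $q=\min(2,p)$, $r=\max(2,p)$, and let $q_j=q$ for odd $j$ and $q_j=r$ for even $j$. If $p=1$, let $q_j=1$ for all $j$. The intended level of block $j$ is $\mu_j=2^{-(L+j)}$; since sizes are integers we put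
\[
n_j=\lceil 2^{(L+j)q_j}\rceil,\qquad\lambda_j=n_j^{-1/q_j}.
\]
From $2\le2^{(L+j)q_j}\le n_j\le2\cdot2^{(L+j)q_j}$ we get $n_j\ge2$ and, raising to the power $-1/q_j$,
\begin{equation}\label{eq:levels}
\tfrac12\mu_j\le\lambda_j\le\mu_j .
\end{equation}
For $h\in\mathbb F^{n_j}$ let $\bar h=n_j^{-1}\sum_ih(i)$ be its mean, $\mathbf 1$ the constant vector with entries $1$, and
\[
a_j(h)=\bar h/\lambda_j=n_j^{-1+1/q_j}\sum_{i=1}^{n_j}h(i),\qquad Qh=h-\bar h\mathbf 1 .
\]
Thus $h=a_j(h)\lambda_j\mathbf 1+Qh$, where $\lambda_j\mathbf 1$ is the constant vector of norm one in $\ell_{q_j}^{n_j}$, and $Q$ is a projection onto the subspace $H_j\subseteq\ell_{q_j}^{n_j}$ of vectors of mean zero. On $Z=\prod_{j=1}^J\mathbb F^{n_j}$, with elements $f=(f_j)_{j=1}^J$, we write $a_j(f)=a_j(f_j)$ and define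
\[
\|f\|_Z=\Big\|\sum_{j=1}^Ja_j(f)s_j\Big\|_E+\Big(\sum_{j=1}^J\|Qf_j\|_{q_j}^p\Big)^{1/p}.
\]
We call the two terms the \emph{$E$-part} and the \emph{$Q$-part}. The basis of $Z$ is formed by the unit vectors $e_{j,i}$, $1\le j\le J$, $1\le i\le n_j$, in lexicographic order; the coefficients of $f$ are its entries $f_j(i)$. For normed spaces $F,G$ and $1\le w<\infty$, $F\oplus_wG$ is the direct sum with norm $(\|x\|^w+\|y\|^w)^{1/w}$, and $(\bigoplus F_j)_{\ell_p}$ is the analogous $\ell_p$-sum of a finite or infinite family.

\begin{lemma}\label{lem:basic}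
Put $K_1=K+1$.
\begin{enumerate}
\item[(a)] The map $f\mapsto\big(\sum_ja_j(f)s_j,(Qf_j)_j\big)$ is a linear isometry of $Z$ onto $E\oplus_1\big(\bigoplus_jH_j\big)_{\ell_p}$.
\item[(b)] For $h\in\mathbb F^{n_j}$ we have $|a_j(h)|\le\|h\|_{q_j}$ and $\|Qh\|_{q_j}\le2\|h\|_{q_j}$. If all entries of $h$ have modulus at most $t$, then $\|h\|_{q_j}\le2t/\mu_j$.
\item[(c)] If $\|f\|_Z\le1$, then $|\bar f_j|\le K\mu_j$ and $\|f_j\|_{q_j}\le K_1$ for all $j$.
\item[(d)] $\frac12\le\|e_{j,i}\|_Z\le K+2$, and the coordinate functionals satisfy $\|e_{j,i}^*\|\le K_1$.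
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map preserves the norm by definition. Given scalars $a_j$ and vectors $h_j\in H_j$, the element $f$ with $f_j=a_j\lambda_j\mathbf 1+h_j$ is the unique preimage of $(\sum_ja_js_j,(h_j)_j)$.

(b) H\"older's inequality gives $\sum_i|h(i)|\le n_j^{1-1/q_j}\|h\|_{q_j}$, which is the first bound. Since $\|\bar h\mathbf 1\|_{q_j}=|a_j(h)|$, the second follows. For the third, $\|h\|_{q_j}\le tn_j^{1/q_j}=t/\lambda_j\le2t/\mu_j$ by \eqref{eq:levels}.

(c) Applying $s_j^*$ to $\sum_ka_k(f)s_k$ gives $|a_j(f)|\le K$. Hence $|\bar f_j|=\lambda_j|a_j(f)|\le K\mu_j$ and $\|f_j\|_{q_j}\le|a_j(f)|+\|Qf_j\|_{q_j}\le K+1$.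

(d) The $i$th entry of $Qe_{j,i}$ is $1-1/n_j\ge\frac12$, which gives the lower bound. By (b), $\|e_{j,i}\|_Z\le K\cdot1+2$. By (c), $|f_j(i)|\le\|f_j\|_{q_j}\le K_1$ when $\|f\|_Z\le1$.
\end{proof}

A greedy set is a cut at some height $t$: the entries kept have modulus at least $t$, those discarded at most $t$. We compare $t$ with the levels. On a block whose level is above $t$, what is discarded is small, of norm at most $2t/\mu_j$, so the block is almost kept. On a block whose level is far below $t$, what is kept lies far from the mean; it is part of the oscillation, is controlled by the $Q$-part, and contributes little to the average. Only boundedly many blocks lie in between. So the cut acts on the $E$-part like a partial sum projection, up to errors that form geometric series.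

\begin{proposition}\label{prop:qg}
There is a constant $C=C(p,K)$, independent of $J$, $L$ and $(s_j)$, such that $\|S_Af\|_Z\le C\|f\|_Z$ for every $f\in Z$ and every greedy set $A$ of $f$. The partial sum projections of $(e_{j,i})$ also have norm at most $C$.
\end{proposition}

\begin{proof}
Let $\|f\|_Z\le1$, let $A\ne\emptyset$ be a greedy set of $f$, and let $t$ be the minimum of $|f_j(i)|$ over $(j,i)\in A$. If $t=0$, then $f$ vanishes off $A$ and $S_Af=f$. Let $t>0$, and write $f^A=S_Af$, $f^B=f-f^A$. The entries of $f$ on $A$ have modulus at least $t$, and all entries of $f^B$ have modulus at most $t$. Split the blocks into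
\[
I_+=\{j:\mu_j\ge t\},\qquad I_0=\{j:t/(2K)\le\mu_j<t\},\qquad I_-=\{j:\mu_j<t/(2K)\}.
\]
Since $\mu_j$ decreases, $I_+=\{1,\dots,k\}$ for some $0\le k\le J$. Consecutive levels have ratio $2$, so $t/\mu_{k-i}\le2^{-i}$ and $\mu_{k+1+i}/t<2^{-i}$ for $i\ge0$ whenever the index is in range. If $k+1+i\in I_0$, then $2^{-i}>1/(2K)$, that is $i<\log_2(2K)$. We record
\begin{equation}\label{eq:geometric}
\sum_{j\in I_+}t/\mu_j\le2,\qquad\mu_{k+1+i}/t<2^{-i}\quad(i\ge0),\qquad|I_0|\le n_0:=1+\log_2(2K).
\end{equation}

\emph{Step 1: block estimates.} By Lemma~\ref{lem:basic}(b) and \eqref{eq:geometric},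
\begin{equation}\label{eq:high}
\sum_{j\in I_+}\|f_j^B\|_{q_j}\le\sum_{j\in I_+}2t/\mu_j\le4 .
\end{equation}
By Lemma~\ref{lem:basic}(c), $\|f_j^A\|_{q_j}\le K_1$ for every $j$; we use this on $I_0$. Let $j\in I_-$ and $(j,i)\in A$. Then $|\bar f_j|\le K\mu_j<t/2\le|f_j(i)|/2$, so $|Qf_j(i)|\ge|f_j(i)|-|\bar f_j|\ge|f_j(i)|/2$. Therefore
\begin{equation}\label{eq:low}
\|f_j^A\|_{q_j}\le2\|Qf_j\|_{q_j}\qquad(j\in I_-).
\end{equation}

\emph{Step 2: the $Q$-part.} We bound the $\ell_p$-norm of $(\|Qf_j^A\|_{q_j})_j$ on each of the three sets, using that an $\ell_p$-norm is at most the $\ell_1$-norm. On $I_+$, $Qf_j^A=Qf_j-Qf_j^B$, so the contribution is at most $1+2\cdot4=9$ by \eqref{eq:high}. On $I_0$ each term is at most $2K_1$, and the contribution is at most $2n_0K_1$. On $I_-$, \eqref{eq:low} gives $\|Qf_j^A\|_{q_j}\le4\|Qf_j\|_{q_j}$, and the contribution is at most $4$. The $Q$-part of $f^A$ is at most $13+2n_0K_1$.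

\emph{Step 3: the $E$-part.} Write
\begin{equation}\label{eq:split}
\sum_ja_j(f^A)s_j=\sum_{j\le k}a_j(f)s_j-\sum_{j\le k}a_j(f^B)s_j+\sum_{j>k}a_j(f^A)s_j .
\end{equation}
The first sum is a partial sum and has norm at most $K$ by \eqref{eq:admissible}. The second has norm at most $K\sum_{j\in I_+}\|f_j^B\|_{q_j}\le4K$. For the third sum nothing better than the triangle inequality is available in $E$, so we need $\sum_{j>k}|a_j(f^A)|$ to be bounded.

Let $p=1$. Then the $Q$-part is an $\ell_1$-sum, and \eqref{eq:low} gives $\sum_{j\in I_-}|a_j(f^A)|\le2\sum_j\|Qf_j\|_1\le2$, while $\sum_{j\in I_0}|a_j(f^A)|\le n_0K_1$. The third sum has norm at most $K(n_0K_1+2)$.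

Let $p>1$. Now \eqref{eq:low} gives only $p$-summability, and we use instead that the entries kept are large compared with the level. On $A$ we have $|f_j(i)|\le t^{1-q_j}|f_j(i)|^{q_j}$, because $|f_j(i)|\ge t$. Since $n_j^{-1+1/q_j}=\lambda_j^{q_j-1}$, for $j>k$
\[
|a_j(f^A)|\le\lambda_j^{q_j-1}t^{1-q_j}\|f_j\|_{q_j}^{q_j}\le(\mu_j/t)^{q_j-1}K_1^{q_j}\le(\mu_j/t)^{q-1}K_1^r,
\]
where the last step uses $\mu_j/t<1$, $q\le q_j\le r$ and $K_1\ge1$. By \eqref{eq:geometric} the third sum has norm at most $KK_1^r\sum_{i\ge0}2^{-i(q-1)}$, and the series converges because $q>1$.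

Steps 2 and 3 prove the first claim. A partial sum of $f$ has the form $(f_1,\dots,f_{k-1},h,0,\dots,0)$, where $h$ is the restriction of $f_k$ to an initial set of coordinates, so $\|h\|_{q_k}\le K_1$. By \eqref{eq:admissible} and Lemma~\ref{lem:basic}(b) its $E$-part is at most $K+KK_1$ and its $Q$-part is at most $1+2K_1$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The proof uses neither $p\ne2$ nor the alternation of the exponents; these matter only in the dual. The bound on partial sums in \eqref{eq:admissible} enters the greedy estimate only through the first sum of \eqref{eq:split}. The geometric spacing of the levels enters through \eqref{eq:geometric}, and the result fails if the levels are all equal. Indeed, let $p=1$, let all blocks have the same size $n$, let $J$ be even, and let $s_1=e_1$, $s_j=e_j-e_{j-1}$ in $E=\ell_1^J$, which is $2$-admissible by Proposition~\ref{prop:skeleton}(c). The vector $f$ with all entries $1/n$ has $a_j(f)=1$ and norm $\|e_J\|=1$. Every set is greedy for it, and its restriction to the odd blocks has norm $\|e_1+(e_3-e_2)+\dots+(e_{J-1}-e_{J-2})\|=J-1$.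
\end{remark}

\section{The dual basis: reordering the blocks}\label{sec:dual}

To show that the dual basis is not quasi-greedy one functional suffices, and we take it constant on blocks. The norm of such a functional can be computed exactly. For scalars $b=(b_j)_{j=1}^J$ let $\varphi_b(f)=\sum_jb_ja_j(f)$, $f\in Z$.

\begin{lemma}\label{lem:dualnorm}
The coefficients of $\varphi_b$ in the basis $(e_{j,i}^*)$ are $\varphi_b(e_{j,i})=b_jn_j^{-1+1/q_j}$, and $\|\varphi_b\|_{Z^*}=\big\|\sum_jb_js_j^*\big\|_{E^*}$.
\end{lemma}

\begin{proof}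
The first claim is the definition of $a_j$. Let $\psi=\sum_jb_js_j^*$. Then $\varphi_b(f)=\psi\big(\sum_ja_j(f)s_j\big)$, so $|\varphi_b(f)|\le\|\psi\|\,\|f\|_Z$. If $f$ is constant on each block, its $Q$-part vanishes and $\|f\|_Z=\|\sum_ja_j(f)s_j\|_E$; as $f$ runs through such vectors, $\sum_ja_j(f)s_j$ runs through $E$. Hence $\|\varphi_b\|\ge\|\psi\|$.
\end{proof}

The quantity that the construction transfers from $(s_j)$ to the dual basis of $Z$ is
\[
\Gamma(s)=\Big\|\sum_{j\text{ odd}}s_j^*\Big\|\Big/\Big\|\sum_{j=1}^J(-1)^{j+1}s_j^*\Big\| .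
\]
It remains to choose the shift $L$ so that the odd blocks come first. Put
\[
L_J=\Big\lceil\frac{1+J(q-1)}{r-q}\Big\rceil,\quad D_p=2+r+\frac{r^2}{r-q}\quad(p>1);\qquad L_J=0,\quad D_1=2\quad(p=1).
\]
Here the hypothesis $p\neq2$ is used: it makes $r-q$ positive.

\begin{proposition}\label{prop:dual}
Let $L=L_J$, let $b_j=(-1)^{j+1}$, and let $A=\{(j,i):j\text{ odd},\ 1\le i\le n_j\}$. Then $A$ is a greedy set of $\varphi_b$ with respect to $(e_{j,i}^*)$, $|A|\le2^{D_pJ}$, and $\|S_A^*\varphi_b\|=\Gamma(s)\|\varphi_b\|$.
\end{proposition}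

\begin{proof}
By Lemma~\ref{lem:dualnorm} the coefficients of $\varphi_b$ on block $j$ have modulus $\gamma_j=n_j^{-(q_j-1)/q_j}$.

If $p=1$, then $\gamma_j=1$ for all $j$, so every set is greedy, and $|A|\le\sum_{j\le J}2^j\le2^{J+1}\le2^{2J}$.

Let $p>1$. For odd $j$, $n_j\le2\cdot2^{(L+j)q}$ gives $\gamma_j\ge2^{-(q-1)/q}\,2^{-(L+j)(q-1)}\ge2^{-1-(L+J)(q-1)}$. For even $j$, $n_j\ge2^{(L+j)r}$ gives $\gamma_j\le2^{-(L+j)(r-1)}<2^{-L(r-1)}$. By the choice of $L$, $L(r-q)\ge1+J(q-1)$; adding $L(q-1)$ to both sides gives $L(r-1)\ge1+(L+J)(q-1)$. So every odd $\gamma_j$ exceeds every even $\gamma_j$, and $A$ is greedy. Next,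
\[
|A|\le\sum_{j\le J}2\cdot2^{(L+j)r}\le2\cdot2^{(L+J)r}\sum_{i\ge0}2^{-ir}\le2^{2+(L+J)r},
\]
and $L\le1+\frac{1+J(q-1)}{r-q}\le J+\frac{Jq}{r-q}=\frac{Jr}{r-q}$, so that $2+(L+J)r\le D_pJ$.

In both cases $S_A^*\varphi_b=\varphi_{b'}$ with $b'_j=1$ for odd $j$ and $b_j'=0$ for even $j$, as both sides have the same coefficients. Lemma~\ref{lem:dualnorm}, applied to $b$ and $b'$, gives the ratio of the norms.
\end{proof}

\begin{remark}\label{rem:ties}
Ties between coefficients are not responsible for the failure. For $p>1$ the separation just proved is strict, so $A$ is the only greedy set of $\varphi_b$ of its cardinality. For $p=1$ the same holds after multiplying the even $b_j$ by $1-\delta$, and the ratio of the norms tends to $\Gamma(s)$ as $\delta\to0^+$.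
\end{remark}

\section{Admissible bases with a large odd projection}\label{sec:skeleton}

We need $K$-admissible bases of length $J=2N$, with $K$ independent of $N$ and $\Gamma(s)$ large, in spaces $E$ that fit well into $\ell_p$. Since $\Gamma$ is defined in $E^*$, we build the dual basis first. Given two bases $(u_n)$ and $(v_n)$, we replace each pair $(u_n,0)$, $(0,v_n)$ by two independent combinations. Partial sums break at most one pair and stay bounded. The projection onto the odd indices sends $(0,-v_n)$ to $(u_n,v_n)$, so it contains the map $v_n\mapsto u_n$ and detects any difference between $\|\sum u_n\|$ and $\|\sum v_n\|$.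

\begin{lemma}\label{lem:mixing}
Let $K_0\ge1$ and let $(u_n)_{n=1}^N$, $(v_n)_{n=1}^N$ be bases of normed spaces $U$, $V$ with $\|u_n\|,\|v_n\|\in[K_0^{-1},K_0]$ and with partial sum projections of norm at most $K_0$. In $U\oplus_2V$ put $\sigma_{2n-1}=(u_n,v_n)$ and $\sigma_{2n}=(u_n,2v_n)$ for $1\le n\le N$. Let $E=(U\oplus_2V)^*=U^*\oplus_2V^*$ and let $(s_j)_{j=1}^{2N}$ be the basis of $E$ dual to $(\sigma_j)$. Then $(s_j)$ is $19K_0^3$-admissible and $\Gamma(s)\ge\|\sum_nu_n\|/\|\sum_nv_n\|$.
\end{lemma}

\begin{proof}
We have
\[
x=\sum_n(\xi_n\sigma_{2n-1}+\eta_n\sigma_{2n})=\Big(\sum_ny_nu_n,\sum_nz_nv_n\Big),\qquad y_n=\xi_n+\eta_n,\quad z_n=\xi_n+2\eta_n,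
\]
and conversely $\xi_n=2y_n-z_n$, $\eta_n=z_n-y_n$. So $(\sigma_j)$ is a basis of $U\oplus_2V=E^*$, and $s_j^*=\sigma_j$. The vector $y_nu_n$ is a difference of two partial sums, so $|y_n|\le K_0\|y_nu_n\|\le2K_0^2\|x\|$, and the same argument bounds $|z_n|$ by $2K_0^2\|x\|$. Hence $\|s_j\|\le6K_0^2$. Also $\|\sigma_j\|\le\sqrt5K_0\le3K_0$. The partial sum projection of $(\sigma_j)$ of even order $2n$ is the direct sum of the $n$th partial sum projections of $(u_n)$ and $(v_n)$, and has norm at most $K_0$. The one of order $2n-1$ differs from the one of order $2n-2$ by $x\mapsto\xi_n\sigma_{2n-1}$, so its norm is at most $K_0+6K_0^2\cdot3K_0\le19K_0^3$. The partial sum projections of $(s_j)$ are the adjoints of these, which proves \eqref{eq:admissible}. Finally $\sum_j(-1)^{j+1}\sigma_j=(0,-\sum_nv_n)$ has norm $\|\sum_nv_n\|$, and $\sum_{j\text{ odd}}\sigma_j=(\sum_nu_n,\sum_nv_n)$ has norm at least $\|\sum_nu_n\|$.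
\end{proof}

The first choice of $U$ and $V$ is a pair of sequence spaces, with an exponent gap limited by $p$. To reach every exponent $\alpha<1$ we take the cosine system in two weighted Hilbert spaces. The sum of the first $N$ cosines concentrates near $t=0$, so it is large for a weight that blows up at $0$ and small for one that vanishes there. We need the following fact, for which see \cite{Bab}; it also follows from \cite{HMW}, since $|t|^\beta$ is an $A_2$ weight.

\begin{itemize}
\item[(B)] For $-1<\beta<1$, the partial sum operators $f\mapsto\sum_{|n|\le M}\hat f(n)e^{int}$, $M\ge0$, are uniformly bounded on $L_2([-\pi,\pi],|t|^\beta dt)$.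
\end{itemize}

\begin{proposition}\label{prop:skeleton}
In each of the following cases there are $K\ge1$ and $c>0$ such that for every $N\in\mathbb N$ the space $E_N$ has a $K$-admissible basis $s$ of length $2N$ with $\Gamma(s)\ge cN^\gamma$.
\begin{enumerate}
\item[(a)] $1<p<\infty$, $p\ne2$, $E_N=\ell_2^N\oplus_2\ell_p^N$, $\gamma=|1/2-1/p|$.
\item[(b)] $0<\alpha<1$, $E_N=\ell_2^{2N}$, $\gamma=\alpha$.
\item[(c)] $E_N=\ell_1^{2N}$, $\gamma=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $p'=p/(p-1)$ and let $w_1<w_2$ be the numbers $2$ and $p'$ in increasing order. Apply Lemma~\ref{lem:mixing} to the unit vector bases of $U=\ell_{w_1}^N$ and $V=\ell_{w_2}^N$, with $K_0=1$. The duals of $U$ and $V$ are $\ell_2^N$ and $\ell_p^N$ in some order, so $E$ is isometric to $E_N$, and $\Gamma(s)\ge N^{1/w_1-1/w_2}=N^{|1/2-1/p'|}=N^{|1/2-1/p|}$.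

(b) Let $u_n=v_n=\cos((n-1)t)$, $1\le n\le N$, and let $U$ and $V$ be their span over $\mathbb F$ in $L_2([-\pi,\pi],|t|^{-\alpha}dt)$ and in $L_2([-\pi,\pi],|t|^{\alpha}dt)$ respectively. Then $E$ is a Hilbert space of dimension $2N$, hence isometric to $E_N$. We check the hypotheses of Lemma~\ref{lem:mixing} with $K_0$ depending only on $\alpha$. The $M$th Fourier partial sum of $\sum_{n<N}a_n\cos nt$ is $\sum_{n\le \min(M,N-1)}a_n\cos nt$, so (B) with $\beta=\pm\alpha$ bounds the partial sum projections. The norms are bounded above because $|\cos|\le1$ and $|t|^{\pm\alpha}$ is integrable. On $[1,\pi]$ both weights are at least $\pi^{-1}$, and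
\[
\int_1^\pi\cos^2(nt)\,dt=\frac{\pi-1}2-\frac{\sin2n}{4n}\ge\frac{\pi-1}2-\frac14>0\qquad(n\ge1),
\]
while for $n=0$ the integral is $\pi-1$. So the norms are bounded below.

Let $D(t)=\sum_{n=0}^{N-1}\cos nt$. For $|t|\le1/N$ each term is at least $\cos1\ge\frac12$, so $D\ge N/2$ and
\[
\Big\|\sum_nu_n\Big\|^2\ge2\cdot\frac{N^2}4\int_0^{1/N}t^{-\alpha}dt=\frac{N^{1+\alpha}}{2(1-\alpha)}\ge\frac12N^{1+\alpha}.
\]
On the other hand $|D|\le N$, and the formula for the Dirichlet kernel together with $\sin(|t|/2)\ge|t|/\pi$ gives, for $0<|t|\le\pi$,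
\[
|D(t)|=\Big|\frac12+\frac{\sin((N-\frac12)t)}{2\sin(t/2)}\Big|\le\frac12+\frac\pi{2|t|}\le\frac\pi{|t|}.
\]
Using the first bound for $|t|\le1/N$ and the second for $|t|\ge1/N$,
\[
\Big\|\sum_nv_n\Big\|^2\le2N^2\int_0^{1/N}t^\alpha dt+2\pi^2\int_{1/N}^\infty t^{\alpha-2}dt=\Big(\frac2{1+\alpha}+\frac{2\pi^2}{1-\alpha}\Big)N^{1-\alpha}.
\]
The quotient of the two squared norms is at least a constant times $N^{2\alpha}$.

(c) Let $J=2N$, let $(e_i)$ be the unit vectors of $\ell_1^J$, and put $s_1=e_1$, $s_j=e_j-e_{j-1}$ for $j\ge2$, so $\|s_j\|\le2$. With $a_{J+1}=0$ we have $\sum_ja_js_j=\sum_j(a_j-a_{j+1})e_j$, whose norm is $\sum_{j\le J}|a_j-a_{j+1}|$. Telescoping gives $|a_k|\le\sum_{j\ge k}|a_j-a_{j+1}|$. This yields $\|s_k^*\|\le1$ and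
\[
\Big\|\sum_{j\le k}a_js_j\Big\|=\sum_{j<k}|a_j-a_{j+1}|+|a_k|\le\Big\|\sum_{j\le J}a_js_j\Big\| .
\]
So the basis is $2$-admissible. A functional on $\ell_1^J$ has norm equal to the maximum of its moduli at the $e_i$, and $e_i=s_1+\dots+s_i$; hence $\|\sum_jb_js_j^*\|=\max_i|b_1+\dots+b_i|$. This is $1$ for $b_j=(-1)^{j+1}$ and $N$ for the indicator of the odd indices. Thus $\Gamma(s)=N$.
\end{proof}

\section{Assembling the blocks in $\ell_p$}\label{sec:glue}

The $\ell_p$-sum of the block spaces has a quasi-greedy basis with a bad dual. The point that needs an argument is that this sum is isomorphic to $\ell_p$ although it contains Euclidean pieces of unbounded dimension. A subspace is \emph{complemented} if it is the range of a bounded linear projection. We use Pe{\l}czy\'nski's theorem \cite{Pel}.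

\begin{itemize}
\item[(P)] Every infinite-dimensional complemented subspace of $\ell_p$, $1\le p<\infty$, is isomorphic to $\ell_p$.
\end{itemize}

So it suffices to place each block space in some $\ell_p^d$ as a complemented subspace, with uniform constants. Call a nonzero finite-dimensional normed space $F$ an \emph{$M$-retract} (for the fixed $p$) if there are $d\in\mathbb N$ and operators $\iota:F\to\ell_p^d$, $\pi:\ell_p^d\to F$ with $\pi\iota=\mathrm{Id}_F$ and $\|\iota\|\,\|\pi\|\le M$. After scaling we may assume $\|\iota\|=1$ and $\|\pi\|\le M$.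

\begin{lemma}\label{lem:retract}
\begin{enumerate}
\item[(a)] $\ell_p^n$ is a $1$-retract. If $p>1$, there is $R_p\ge1$ such that $\ell_2^n$ is an $R_p$-retract for every $n$.
\item[(b)] If $F$ is an $M$-retract and $G\ne0$ is the range of a projection $P$ on $F$, then $G$ is an $M\|P\|$-retract.
\item[(c)] A finite $\ell_p$-sum of $M$-retracts is an $M$-retract.
\item[(d)] If $F$ and $G$ are $M$-retracts and $1\le w<\infty$, then $F\oplus_wG$ is a $2M$-retract.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is trivial. For the second, let $\Omega=\{\pm1\}^n$ with the uniform probability $\nu$ and let $\rho_1,\dots,\rho_n$ be the coordinate (Rademacher) functions, which are orthonormal in $L_2(\nu)$. Multiplication by $2^{-n/p}$ is an isometry of $L_p(\nu)$ onto $\ell_p^{2^n}$. By Khintchine's inequality, for every $w<\infty$ there is $B_w$, independent of $n$, with $\|\sum_ic_i\rho_i\|_{L_w}\le B_w\|c\|_2$. Put $\iota c=\sum_ic_i\rho_i$ and $\pi g=(\int g\rho_i\,d\nu)_i$. Then $\pi\iota=\mathrm{Id}$, $\|\iota\|\le B_p$, and by H\"older's inequality, with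 $p'=p/(p-1)<\infty$,
\[
\|\pi g\|_2=\sup_{\|c\|_2\le1}\Big|\int g\sum_ic_i\rho_i\,d\nu\Big|\le B_{p'}\|g\|_{L_p}.
\]
Take $R_p=B_pB_{p'}$.

(b) Use $\iota|_G$ and $P\pi$. (c) Normalize $\|\iota_j\|=1$ and use the diagonal operators $\bigoplus\iota_j$ and $\bigoplus\pi_j$; an $\ell_p$-sum of spaces $\ell_p^{d_j}$ is $\ell_p^{d}$ with $d=\sum_jd_j$. (d) One of the norms of $F\oplus_wG$ and $F\oplus_pG$ dominates the other and is at most twice it; apply (c).
\end{proof}

\begin{proposition}\label{prop:transfer}
Let $1\le p<\infty$, $p\ne2$, and let $K,M\ge1$, $c,\gamma>0$. Suppose that for each $N\in\mathbb N$ the space $E_N$ is an $M$-retract and has a $K$-admissible basis of length $2N$ with $\Gamma\ge cN^\gamma$. Then $\ell_p$ has a quasi-greedy Schauder basis $\mathcal X$ with $\mathbf g_m[\mathcal X^*]\ge c'(\log m)^\gamma$ for all $m\ge2$ and some $c'>0$.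
\end{proposition}

\begin{proof}
Let $Z_N$ be the block space of Section~\ref{sec:primal} built on $E_N$ with $J=2N$ and $L=L_{2N}$. Let $\mathbb X=(\bigoplus_NZ_N)_{\ell_p}$, with elements $f=(f^N)_N$, and let $\mathcal X$ be the concatenation of the bases of $Z_1,Z_2,\dots$. Let $C=C(p,K)$ be the constant of Proposition~\ref{prop:qg}; necessarily $C\ge1$.

\emph{$\mathcal X$ is a quasi-greedy Schauder basis of $\mathbb X$.} By Lemma~\ref{lem:basic}(d) the sequence is semi-normalized and its coordinate functionals are bounded; its span is dense. A partial sum of $f$ keeps $f^1,\dots,f^{N-1}$, replaces $f^N$ by a partial sum and deletes the rest, so it has norm at most $C\|f\|$. Let $A$ be a greedy set of $f$ and $A_N$ its part in $Z_N$. The inequalities that define a greedy set hold in particular for pairs of indices in $Z_N$, so $A_N$ is a greedy set of $f^N$, and $\|S_Af\|^p=\sum_N\|S_{A_N}f^N\|^p\le C^p\|f\|^p$.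

\emph{$\mathbb X$ is isomorphic to $\ell_p$.} Put $R_1=1$. Each exponent $q_j$ is $2$ or $p$, and is $1$ when $p=1$, so $\ell_{q_j}^{n_j}$ is an $R_p$-retract. Since $\|Q\|\le2$ and $n_j\ge2$, each $H_j$ is a $2R_p$-retract, and so is $(\bigoplus_jH_j)_{\ell_p}$. By Lemmas~\ref{lem:basic}(a) and~\ref{lem:retract}(d), $Z_N$ is an $M'$-retract with $M'=2\max(M,2R_p)$, via operators $\iota_N$, $\pi_N$ through $\ell_p^{d_N}$ with $\|\iota_N\|=1$, $\|\pi_N\|\le M'$. The diagonal operators $\iota:\mathbb X\to(\bigoplus_N\ell_p^{d_N})_{\ell_p}=\ell_p$ and $\pi:\ell_p\to\mathbb X$ are bounded and $\pi\iota=\mathrm{Id}$. Hence $\iota$ is an isomorphism onto its range, as $\|f\|\le M'\|\iota f\|$, and $\iota\pi$ is a bounded projection onto that range. By (P), $\mathbb X$ is isomorphic to $\ell_p$, and it suffices to prove the lower bound in $\mathbb X$.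

\emph{The dual basis.} A functional $\varphi$ on $Z_N$ extends to $\mathbb X$ by $f\mapsto\varphi(f^N)$ with the same norm. The extension lies in the span of $\mathcal X^*$ and its coefficients outside $Z_N$ vanish, so a greedy set of $\varphi$ in $Z_N^*$ is a greedy set of the extension. Proposition~\ref{prop:dual} gives $\mathbf g_m[\mathcal X^*]\ge cN^\gamma$ whenever $m\ge2^{2D_pN}$. Let $m_0=2^{2D_p}$. For $m\ge m_0$ let $N\ge1$ be maximal with $2^{2D_pN}\le m$. Then $2D_p(N+1)>\log_2m$, so $N\ge(N+1)/2>(\log_2m)/(4D_p)$, which gives the bound. For $2\le m<m_0$ we have $\mathbf g_m[\mathcal X^*]\ge1\ge(\log m/\log m_0)^\gamma$.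
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the lower bounds in Theorems~\ref{thm:optimal} and~\ref{thm:one}]
Apply Proposition~\ref{prop:transfer} to the bases in parts (a), (b), (c) of Proposition~\ref{prop:skeleton}, with $p=1$ in part (c). By Lemma~\ref{lem:retract}, the spaces $\ell_2^N\oplus_2\ell_p^N$ and $\ell_2^{2N}$ are $2R_p$-retracts when $p>1$, and $\ell_1^{2N}$ is a $1$-retract when $p=1$.
\end{proof}

\section{Upper bounds and other spaces}\label{sec:upper}

The upper bounds rest on two estimates for the constants $\mathbf k_m$ of a quasi-greedy basis.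

\begin{itemize}
\item[(U1)] For every quasi-greedy basis $\mathcal X$, $\mathbf k_m[\mathcal X]=O(\log m)$ \cite{DKK}.
\item[(U2)] For every quasi-greedy basis $\mathcal X$ of a superreflexive space there is $\varepsilon>0$, depending on the basis, with $\mathbf k_m[\mathcal X]=O((\log m)^{1-\varepsilon})$ \cite{AAGHR}.
\end{itemize}
About superreflexivity we need only that uniformly convex spaces are superreflexive and that $\ell_p$ is uniformly convex for $1<p<\infty$.

\begin{proof}[End of the proofs of Theorems~\ref{thm:optimal} and~\ref{thm:one}]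
By \eqref{eq:adjoint}, $\mathbf g_m[\mathcal X^*]\le\mathbf k_m[\mathcal X]$. For a quasi-greedy Schauder basis this is $O(\log m)$ by (U1), and $O((\log m)^{1-\varepsilon})$ by (U2) when the space is $\ell_p$ with $1<p<\infty$. In the final equivalence of Theorem~\ref{thm:one}, the case $p=2$ is the known positive result, the case $p=1$ is the first part of the theorem, and the remaining cases are Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:general}]
Write $\cong$ for isomorphism. By hypothesis $\mathbb X\cong Y\oplus\ell_p$, where $Y$ is the kernel of the projection. Splitting coordinates into odd and even gives $\ell_p\cong\ell_p\oplus\ell_p$, so $\mathbb X\cong Y\oplus\ell_p\oplus\ell_p\cong\mathbb X\oplus\ell_p$, and it suffices to find the basis in $\mathbb X\oplus_1\ell_p$. Let $(x_n)$ be a quasi-greedy basis of $\mathbb X$ and let $(y_n)$ be the basis of $\ell_p$ from Theorem~\ref{thm:main} or, for $p=1$, Theorem~\ref{thm:one}. The sequence $(x_1,0),(0,y_1),(x_2,0),(0,y_2),\dots$ is semi-normalized, has dense span, and has the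 coordinate functionals $(x_n^*,0)$ and $(0,y_n^*)$. A greedy set of $(f,g)$ splits into a greedy set of $f$ and a greedy set of $g$, as in the proof of Proposition~\ref{prop:transfer}, so the basis is quasi-greedy with the larger of the two constants. If $\varphi$ lies in the closed span of $(y_n^*)$, then $(0,\varphi)$ has the same norm and its coefficients on the first summand vanish, so every greedy set of $\varphi$ is a greedy set of $(0,\varphi)$. A quasi-greedy constant for the dual of the interlaced basis would therefore be one for $(y_n^*)$, which has none.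

Let $1<p<\infty$, $p\ne2$. The normalized Haar system is an unconditional basis of $L_p[0,1]$, hence quasi-greedy. If $(I_n)$ are disjoint intervals of positive length, the normalized indicators $|I_n|^{-1/p}\mathbf 1_{I_n}$ span an isometric copy of $\ell_p$, and $f\mapsto\sum_n\big(|I_n|^{-1}\int_{I_n}f\big)\mathbf 1_{I_n}$ is a projection onto it, of norm one by H\"older's inequality on each $I_n$. So the first part applies. For $p=2$, $L_2[0,1]$ is isometric to $\ell_2$, where the answer is positive.
\end{proof}

\begin{thebibliography}{9}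

\bibitem{AAGHR}
Albiac, Ansorena, Garrig\'os, Hern\'andez and Raja, Studia Math.\ \textbf{227} (2015).

\bibitem{ABW}
Jos\'e L. Ansorena, Glenier Bello and Przemys{\l}aw Wojtaszczyk, \emph{Lorentz spaces and embeddings induced by almost greedy bases in superreflexive Banach spaces}, arXiv:2105.09203 (2021).

\bibitem{Bab}
Babenko (1948).

\bibitem{DKK}
Dilworth, Kalton and Kutzarova, Studia Math.\ \textbf{159} (2003).

\bibitem{HMW}
Hunt, Muckenhoupt and Wheeden, Trans.\ AMS \textbf{176} (1973).

\bibitem{Pel}
Pe{\l}czy\'nski, Studia Math.\ \textbf{19} (1960).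

\end{thebibliography}
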